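# Open cores of strongly dependent expansions of $\mathbb{Q}_p$ are P-minimal

## 1. Sums of sparse sets, and reading an address from one integer

Fix numbers $\kappa$ (rows) and $w$ (columns). Let $V_1,\dots,V_\kappa$ be sets of integers and $\ell_1,\dots,\ell_\kappa\ge1$ such that distinct elements of $V_i$ differ by more than $\ell_i$. In each $V_i$ mark elements $0\le f_{i1}<\dots<f_{iw}\le s_i$, and suppose that each row is sparse on the scale of all later rows together:
$$\ell_i\ \ge\ s_{i+1}+s_{i+2}+\dots+s_\kappa\qquad(1\le i\le\kappa). \tag{1}$$
For $\eta:\{1,\dots,\kappa\}\to\{1,\dots,w\}$ put $x_\eta=\sum_{i}f_{i\eta(i)}$. This single integer stores $\kappa$ independent choices. Let $\Phi_i(x;y)$ be the statement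
$$\exists z_1\in V_1\cdots\exists z_{i-1}\in V_{i-1}:\ \bigwedge_{l<i}0\le x-z_1-\dots-z_l\le\ell_l\ \wedge\ 0\le x-z_1-\dots-z_{i-1}-y\le\ell_i. \tag{2}$$

**Lemma 1.1.** For all $i,j,\eta$: $\Phi_i(x_\eta;f_{ij})$ holds if and only if $j=\eta(i)$.

**Proof.** By (1), $0\le\sum_{l'>l}f_{l'\eta(l')}\le\ell_l$ for every $l$, that is,
$$0\le x_\eta-f_{1\eta(1)}-\dots-f_{l\eta(l)}\le \ell_l .$$
So $\Phi_i(x_\eta;f_{i\eta(i)})$ holds, witnessed by $z_l=f_{l\eta(l)}$. Conversely, let $z_1,\dots,z_{i-1}$ witness $\Phi_i(x_\eta;f_{ij})$. Both $x_\eta-z_1$ and $x_\eta-f_{1\eta(1)}$ lie in $[0,\ell_1]$, so $|z_1-f_{1\eta(1)}|\le\ell_1$. Both numbers are in $V_1$, so $z_1=f_{1\eta(1)}$. Now $x_\eta-z_1-z_2$ and $x_\eta-z_1-f_{2\eta(2)}$ lie in $[0,\ell_2]$, so $z_2=f_{2\eta(2)}$; continue in this way. At the end $f_{ij}$ and $f_{i\eta(i)}$ differ by at most $\ell_i$ and both lie in $V_i$, so $f_{ij}=f_{i\eta(i)}$ and $j=\eta(i)$. $\square$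

A small example: $\kappa=2$, $w=3$, $V_2=\{0,10,20\}$, $\ell_2=1$, $s_2=20$, $V_1=\{0,100,205\}$, $\ell_1=20$. From $x=120$ we recover $z_1=100$, since it is the only $z\in V_1$ with $0\le120-z\le20$, and then $y=20$ from $0\le 20-y\le1$.

Here is what this is for. The statement $\Phi_i$ mentions only $V_1,\dots,V_i$ and $\ell_1,\dots,\ell_i$; it mentions neither $\kappa$ nor $w$. If one definable family supplies arbitrarily sparse sets $V_i$, then $\Phi_i$ is one first-order formula, and one variable $x$ carries as many independent choices as we like. Strong dependence forbids this. So in a strongly dependent expansion of $\mathbb{Q}_p$ no definable family contains arbitrarily sparse, large sets of integers, and a $p$-adic version of the same sum (Lemma 4.1) gives a similar prohibition inside the field. We shall derive from these prohibitions a description of all sets definable from open sets.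

## 2. Strong dependence, open cores, P-minimality

**The field.** Fix a prime $p$. Write $K=\mathbb{Q}_p$, $O=\mathbb{Z}_p$, $v:K\to\mathbb{Z}\cup\{\infty\}$ for the valuation, and $B(x,n)=\{z:v(z-x)\ge n\}$ for the ball of level $n$ around $x$. Two balls are nested or disjoint, and a ball of level $n$ is a disjoint union of $p^g$ balls of level $n+g$. The ring $O$ is definable in the field without parameters: for $p\neq2$, $x\in O$ iff $1+px^2$ is a square. Indeed, for $x\in O$ this is Hensel's lemma, and for $x\notin O$ the valuation of $1+px^2$ is $1+2v(x)$, which is odd. For $p=2$, $x\in O$ iff $1+8x^2$ is a square: if $v(x)\le-2$ the valuation is odd, and if $v(x)=-1$ then $1+8x^2=1+2u^2$ with $u$ a unit, which is $3$ modulo $8$. Hence $v(x)\le v(y)$ is a parameter-free field-definable relation.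

Throughout, $\mathcal{M}$ is an expansion of the field $K$, and "definable" means definable in $\mathcal{M}$ with parameters. The value group $\mathbb{Z}=K^\times/O^\times$ is interpretable. A subset of $K^m\times\mathbb{Z}^l$ is called definable if its preimage in $K^m\times(K^\times)^l$ under $v$ is; integer parameters are coded by elements of $K^\times$. A definable family $(X_t)_{t\in T}$ has definable $T$ and definable $\{(t,x):x\in X_t\}$.

**Definition 2.1 (ict-pattern).** An ict-pattern of depth $\aleph_0$ consists of formulas $\varphi_i(x;y_i)$ ($i\ge1$), with $x$ a single variable, and tuples $b_{ij}$ ($i,j\ge1$) in an elementary extension, such that for every $\eta:\mathbb{N}_{\ge1}\to\mathbb{N}_{\ge1}$ the set $\{\varphi_i(x;b_{i\eta(i)}):i\ge1\}\cup\{\neg\varphi_i(x;b_{ij}):j\ne\eta(i)\}$ is consistent. Depth $2$ means the same with $i\in\{1,2\}$. The structure is dp-minimal if it has no ict-pattern of depth $2$.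

The numerical example in Section 1 is a finite piece of such a pattern, with two rows and three columns.

**Definition 2.2.** $\mathcal{M}$ is strongly dependent if its dp-rank is less than $\aleph_0$. In that case there is no ict-pattern of depth $\aleph_0$, and this is the only consequence of strong dependence that we use.

**Definition 2.3 (open core).** Let $\mathcal{M}$ be a structure on a topological space $M$ that defines a basis for the topology. Its open core $\mathcal{M}^\circ$ is the reduct whose predicates are the open subsets of the powers $M^n$ definable with parameters in $\mathcal{M}$.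

For $\mathcal{M}$ expanding the field $K$, the complements of the graphs of $+$ and $\cdot$ are open and definable, so $+$ and $\cdot$ are definable in $\mathcal{M}^\circ$.

**Definition 2.4 (P-minimality).** A structure $\mathcal{N}$ on $\mathbb{Q}_p$ in which $+$ and $\cdot$ are definable is P-minimal if for every $\mathcal{N}'\equiv\mathcal{N}$, with underlying field $K'$, every subset of $K'$ definable with parameters in $\mathcal{N}'$ is definable with parameters in the pure field $K'$ (that is, semialgebraic). We use the same words for structures whose field is elementarily equivalent to $\mathbb{Q}_p$.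

The question, from Koki Okura, "Distal Expansions of the Integers and the $p$-adic Fields", arXiv:2603.19786 (2026), is whether the open core of a strongly dependent expansion of the $p$-adic field is always P-minimal. The answer is yes.

**Theorem A.** If $\mathcal{M}$ is a strongly dependent expansion of $(\mathbb{Q}_p;+,\cdot)$, then $\mathcal{M}^\circ$ is P-minimal.

Call a family of subsets of $K$ uniformly semialgebraic if there are finitely many parameter-free field formulas $\psi_1(x,s),\dots,\psi_e(x,s)$ such that each member is $\psi_i(K,s)$ for some $i$ and some $s$.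

**Theorem B.** Let $\mathcal{M}$ be as in Theorem A.

1. The $\mathcal{M}^\circ$-definable sets are exactly the finite Boolean combinations of $\mathcal{M}$-definable open sets.
2. For every $\mathcal{M}$-definable family $(S_t)$ of subsets of $\mathbb{Z}$ there are $q\ge1$ and $c$ with $|\{a:1_{S_t}(a)\ne1_{S_t}(a+q)\}|\le c$ for all $t$.
3. Every $\mathcal{M}$-definable family of subsets of $K$ with finite boundary is uniformly semialgebraic. This applies to every family of open, or of closed, sets. Hence in every $\mathcal{N}\equiv\mathcal{M}$, every $\mathcal{N}$-definable open or closed subset of the field is semialgebraic.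
4. For every $\mathcal{N}\equiv\mathcal{M}$ the open core $\mathcal{N}^\circ$ is P-minimal and dp-minimal.
5. (Converse.) If an expansion $\mathcal{M}$ of $(\mathbb{Q}_p;+,\cdot)$ is interdefinable with its open core, then: $\mathcal{M}$ is strongly dependent $\iff$ $\mathcal{M}$ is dp-minimal $\iff$ $\mathcal{M}$ is P-minimal.

**First cases by hand.** If $\mathcal{M}$ is the pure field, each predicate of $\mathcal{M}^\circ$ is $\chi(K,b)$ for a field formula $\chi$. The sentence saying that some $b$ does this passes to every $\mathcal{N}'\equiv\mathcal{M}^\circ$, so everything definable in $\mathcal{N}'$ is definable in its field, and P-minimality holds.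

Next, let $S\subseteq\mathbb{Z}$ and $X=\{x\ne0:v(x)\in S\}$. This is an open set with boundary contained in $\{0\}$, for every $S$ whatsoever. So a theorem describing definable open sets must begin by controlling $S$. If $S=\{2^i:i\ge0\}$, then for every $\ell$ the elements of $S$ above $\ell$ differ pairwise by more than $\ell$. Section 1 then applies with all $V_i$ cut out of translates of $S$, and $\mathcal{M}$ is not strongly dependent; Lemma 3.1 does this in general.

**The route.** First, definable families in $\mathbb{Z}$ are periodic up to a bounded number of exceptions (Section 3). Then sparse subsets of $K$ are excluded, and a two-digit analysis shows that definable closed nowhere dense sets are finite (Sections 4 and 5). A dimension argument shows that $\mathcal{M}^\circ$-definable subsets of $K$ have finite boundary (Section 6). Finally, finite boundary is upgraded to a uniform field formula (Sections 7 and 8).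

**From now on, through Section 8, $\mathcal{M}$ is strongly dependent.** We use it in two forms.

**(C)** There are no formulas $\varphi_i(x;y_i)$, $i\ge1$, $x$ a single variable, such that for all $\kappa,w\ge1$ there are in $\mathcal{M}$ tuples $b_{ij}$ ($i\le\kappa$, $j\le w$) and elements $x_\eta$ ($\eta:\{1,\dots,\kappa\}\to\{1,\dots,w\}$) with $\varphi_i(x_\eta;b_{ij})\iff j=\eta(i)$.

**Proof.** Suppose there are. Take new constants $b_{ij}$ ($i,j\ge1$), the elementary diagram of $\mathcal{M}$, and all sentences
$$\exists x\bigwedge_{i\le\kappa,\,j\le w}\bigl(\varphi_i(x;b_{ij})\leftrightarrow j=\eta(i)\bigr)\qquad(\kappa,w\ge1,\ \eta:\{1,\dots,\kappa\}\to\{1,\dots,w\}).$$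
Finitely many of these involve only $\kappa\le\kappa'$, $w\le w'$ for some $\kappa',w'$. The tuples for $(\kappa',w')$ satisfy them: extend each $\eta$ to $\{1,\dots,\kappa'\}$ and use the corresponding $x$. By compactness all sentences hold in an elementary extension. Given $\eta:\mathbb{N}_{\ge1}\to\mathbb{N}_{\ge1}$, a finite part of the set in Definition 2.1 concerns $i\le\kappa$, $j\le w$ with $w\ge\max_{i\le\kappa}\eta(i)$, and is satisfied by one of our sentences. So we have an ict-pattern of depth $\aleph_0$, a contradiction. $\square$

Parameters from $\mathcal{M}$ in the $\varphi_i$ may be absorbed into the $b_{ij}$. The variable $x$ may also range over $\mathbb{Z}$: replace $x$ by $v(x)$, $x\neq0$.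

**(NIP)** For every formula $\varphi(x;y)$, $x$ a single variable, there is $d$ such that no set of $d+1$ parameters in $\mathcal{M}$ is shattered by the sets $\{y:\varphi(x;y)\}$, $x\in K$.

**Proof.** Otherwise there are shattered sets of every finite size. Index one of size $\kappa w$ by pairs $(i,j)$ and let $x_\eta$ cut out $\{(i,\eta(i)):i\le\kappa\}$. This contradicts (C) with all $\varphi_i=\varphi$. $\square$

## 3. Definable families of sets of integers are almost periodic

For $D\subseteq\mathbb{Z}$ and $\ell\ge1$ put $D^\ell=\{d\in D:D\cap(d,d+\ell]=\emptyset\}$. Distinct elements of $D^\ell$ differ by more than $\ell$. For $D=\{2^i\}$ the set $D^\ell=\{2^i:2^i>\ell\}$ is infinite for every $\ell$; for $D=2\mathbb{Z}$ it is empty once $\ell\ge2$.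

**Lemma 3.1.** For a definable family $(D_t)_{t\in T}$ of subsets of $\mathbb{Z}$ there are $\ell\ge1$ and $k$ with $|D_t^\ell|\le k$ for all $t$.

**Proof.** Suppose that for all $\ell,k$ there is $t$ with $|D_t^\ell|>k$. Fix $\kappa,w$. We build the rows of Section 1 from the last to the first, because row $i$ must be sparse compared with the later ones. For $i=\kappa,\kappa-1,\dots,1$ choose $\ell_i\ge1$ with $\ell_i\ge\sum_{i'>i}s_{i'}$, then $t_i$ and $e_{i1}<\dots<e_{iw}$ in $D_{t_i}^{\ell_i}$, and put $s_i=e_{iw}-e_{i1}$. Let $V_i=D_{t_i}^{\ell_i}-e_{i1}$ and $f_{ij}=e_{ij}-e_{i1}\in V_i\cap[0,s_i]$. The hypotheses of Lemma 1.1 hold. The statement $\Phi_i(x;y)$ is a formula $\varphi_i(x;y,\dots)$ with further parameters $t_l,e_{l1},\ell_l$ for $l\le i$, and this formula depends only on $i$. By Lemma 1.1, $\varphi_i(x_\eta;f_{ij},\dots)\iff j=\eta(i)$. As $\kappa,w$ were arbitrary, this contradicts (C). $\square$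

For a family $(S_t)$ and $q\ge1$ put $X_q(t)=\{a\in\mathbb{Z}:1_{S_t}(a)\ne1_{S_t}(a+q)\}$.

**Proposition 3.2.** For a definable family $(S_t)_{t\in T}$ of subsets of $\mathbb{Z}$ there are $q\ge1$ and $c$ with $|X_q(t)|\le c$ for all $t$.

The obvious attempt is to apply Lemma 3.1 to the sets $S_t$ and $X_q(t)$ themselves. It stops at sets that are aperiodic but nowhere sparse. Let $w(n)$ be the parity of the number of ones in the binary expansion of $n\ge0$, with values
$$0110\ 1001\ 1001\ 0110\ 1001\ 0\dots\qquad(n=0,1,\dots,20),$$
and let $S=\{n\ge 0:w(n)=1\}$. Since $w(2n)\ne w(2n+1)$, no three consecutive values are equal. So consecutive elements of $S$ differ by at most $3$, every two consecutive $n\ge0$ contain one with $w(n)\neq w(n+1)$, and for $\ell\ge3$ both $S^\ell$ and $X_1^\ell$ are empty. Lemma 3.1 says nothing about them.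

The way past this is to derive a sparse set from the word. For $h\ge1$ let $m(h)$ be the least $x\ge0$ with $w(x)\ne w(x+h)$, and consider the records of $m$. Here $m(1)=m(2)=0$, $m(3)=2$, $m(4)=0$, $m(5)=1$, $m(6)=4$, $m(7)=m(8)=0$, $m(9)=1$, $m(10)=2$, $m(11)=0$, $m(12)=8$, so the records begin $1,3,6,12$. The gaps grow for a reason: if $h$ and $h+g$ are both very good return times, then $g$ is nearly a period. To have such a recurrent word we pass to an elementary extension.

**Proof of Proposition 3.2.** Suppose $\sup_t|X_q(t)|=\infty$ for every $q$. Put $q_r=r!$ for $r\ge1$. By Lemma 3.1 choose $\ell_r\ge1$ and $k_r$ with $|X_{q_r}(t)^{\ell_r}|\le k_r$ for all $t$.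

**Step 1: long intervals on which the words are far from every period.** We claim that for all $r,\rho$ there are $t$ and an interval $J\subset\mathbb{Z}$ of length at least $\rho$ such that

$(*)_r$ for every $r'\le r$, $X_{q_{r'}}(t)$ meets every set of $\ell_{r'}$ consecutive integers contained in $J$.

Let $L$ be large and choose $t$ with $|X_{q_r}(t)|\ge(k_r+1)(L+1)$. Split $X_{q_r}(t)$ into maximal runs with consecutive gaps at most $\ell_r$. A run bounded above ends in an element of $X_{q_r}(t)^{\ell_r}$, and at most one run is not bounded above, so there are at most $k_r+1$ runs. Some run has $L+1$ consecutive elements. Let $I=[a,b]$ be the interval they span; then $b-a\ge L$ and $a,b\in X_{q_r}(t)$. Consecutive elements of $X_{q_r}(t)$ in $I$ differ by at most $\ell_r$, so every $\ell_r$ consecutive integers in $I$ meet $X_{q_r}(t)$.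

Let $r'\le r$. If $a'\in X_{q_r}(t)$, then, as $q_{r'}\mid q_r$, the indicator must change somewhere along $a',a'+q_{r'},\dots,a'+q_r$. So one of $a',a'+q_{r'},\dots,a'+q_r-q_{r'}$ is in $X_{q_{r'}}(t)$. Hence $X_{q_{r'}}(t)$ meets every set of $\ell_r+q_r$ consecutive integers in $I$: take $a'$ among the first $\ell_r$ of them.

Now call $x$ bad if, for some $r'\le r$, $[x,x+\ell_{r'})\subseteq I$ misses $X_{q_{r'}}(t)$. Let $x$ be bad for $r'$ with $x\ge a+\ell_r+q_r$. The interval $[x-\ell_r-q_r,x)\subseteq I$ meets $X_{q_{r'}}(t)$, so the largest $d<x$ in $X_{q_{r'}}(t)$ satisfies $x-d\le\ell_r+q_r$. Moreover $(d,d+\ell_{r'}]\subseteq(d,x)\cup[x,x+\ell_{r'})$ misses $X_{q_{r'}}(t)$, so $d\in X_{q_{r'}}(t)^{\ell_{r'}}$. Thus all bad $x$ lie in $[a,a+\ell_r+q_r)$ or in one of at most $\sum_{r'\le r}k_{r'}$ intervals $(d,d+\ell_r+q_r]$. The number $H=1+\sum_{r'\le r}k_{r'}$ of these intervals and their length do not depend on $L$. Removing them from $I$ leaves at most $H+1$ intervals with at least $L+1-H(\ell_r+q_r)$ integers in total. For $L$ large one of them has length at least $\rho$; it is $J$. A window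 contained in $J$ starts in $J$, so it is not bad.

**Step 2: a recurrent word.** Let $\mathcal{N}\succ\mathcal{M}$ be $\aleph_1$-saturated, with value group $\Gamma_{\mathcal{N}}$. Since $(*)_r$ implies $(*)_{r'}$ for $r'\le r$, Step 1 and saturation give $t\in T(\mathcal{N})$ and an interval $J=[\alpha,\beta]$ in $\Gamma_{\mathcal{N}}$ with $\beta-\alpha$ greater than all standard integers, such that $(*)_r$ holds for all standard $r$. Call $a\in J$ deep if $a-\alpha$ and $\beta-a$ exceed all standard integers. Deep elements exist, for example the integer part of $(\alpha+\beta)/2$. For deep $a$ let $w_a\in\{0,1\}^{\mathbb{Z}}$ be $w_a(n)=1_{S_t}(a+n)$. The set $\Omega$ of all $w_a$, $a$ deep, is nonempty and shift-invariant. It is closed: if $w$ is in its closure, the countable type in the variable $a$ consisting of $a-\alpha\ge n$, $\beta-a\ge n$ ($n\in\mathbb{N}$) and $1_{S_t}(a+n)=w(n)$ ($n\in\mathbb{Z}$) is finitely satisfiable, hence realized, so $w=w_a$ for a deep $a$. Birkhoff's recurrence theorem for the shift on the compact space $\Omega$ gives a recurrent point $w=w_a\in\Omega$: for every $M$ there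 is $h\ge1$ with $w(x+h)=w(x)$ for $0\le x<M$.

**Step 3: the records are sparse.** For each $h\ge1$ there is $x\ge0$ with $w(x)\ne w(x+h)$. Otherwise $w(x)=w(x+h!)$ for all $x\ge0$; but by $(*)_h$ some $x\in[0,\ell_h)$ has $a+x\in X_{h!}(t)$, a contradiction. Let $m(h)\in\mathbb{N}$ be the least such $x$. By recurrence $m$ is unbounded, so
$$R=\{h\ge1:m(h')<m(h)\text{ for all }1\le h'<h\}$$
is infinite, and $m$ is strictly increasing, hence unbounded, on $R$.

The gaps of $R$ tend to infinity. Otherwise for some $g\ge1$ infinitely many $h\in R$ have $h+g\in R$. Put $M=m(h)<m(h+g)$. For $0\le x<M-g$ we have $w(x)=w(x+h+g)$ because $x<m(h+g)$, and $w((x+g)+h)=w(x+g)$ because $x+g<m(h)$. So $w(x)=w(x+g)$ for these $x$, and $m(g)\ge M-g$. As $M$ is unbounded here, this contradicts $m(g)\in\mathbb{N}$.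

**Step 4: back to a definable family.** Let $D_{t,a}$ be the set of all $h\ge1$ for which there is $x\ge0$ such that $1_{S_t}(a+y)=1_{S_t}(a+y+h)$ for $0\le y<x$, $1_{S_t}(a+x)\ne1_{S_t}(a+x+h)$, and for all $1\le h'<h$ there is $0\le x'<x$ with $1_{S_t}(a+x')\ne1_{S_t}(a+x'+h')$. This is a definable family indexed by $(t,a)$. In $\mathcal{N}$, for our $t,a$ and standard $h$, the only possible $x$ is $m(h)$, so the standard elements of $D_{t,a}$ are exactly those of $R$. Let $\ell,k$ be standard. Infinitely many $h\in R$ have no element of $R$ in $(h,h+\ell]$, and this interval contains only standard elements, so $|D_{t,a}^\ell|\ge k$ in $\mathcal{N}$. By elementarity, for all $\ell,k$ there are $t,a$ in $\mathcal{M}$ with $|D_{t,a}^\ell|\ge k$. This contradicts Lemma 3.1. $\square$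

## 4. Isolated subsets of $K$ and the two-digit dichotomy

For $U\subseteq K$, $\gamma\in\mathbb{Z}$, $L\in\mathbb{N}$, call $U$ $(\gamma,L)$-isolated if there are no $x,y\in U$ with $\gamma-L\le v(x-y)<\gamma$. The $\gamma$-clusters of $U$ are the nonempty intersections of $U$ with balls of level $\gamma$. For example $\{0,1,p^{-5}\}$ is $(0,4)$-isolated with two $0$-clusters, $\{0,1\}$ and $\{p^{-5}\}$.

**Lemma 4.1.** For a definable family $(U_t)_{t\in T}$ of subsets of $K$ there are $L,k$ such that for all $t,\gamma$: if $U_t$ is $(\gamma,L)$-isolated, then it has at most $k$ $\gamma$-clusters.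

**Proof.** This is the sum of Section 1 again, with errors in $O$ in place of exact equalities. Suppose the lemma fails, and fix $\kappa,w$. For $i=\kappa,\dots,1$ choose $L_i\ge1$ with $L_i\ge s_{i'}$ for all $i'>i$, then $(t_i,\gamma_i)$ such that $U_{t_i}$ is $(\gamma_i,L_i)$-isolated with at least $w$ clusters. Pick $e_{i1},\dots,e_{iw}\in U_{t_i}$ in distinct clusters. Put $V_i=p^{-\gamma_i}(U_{t_i}-e_{i1})$ and $f_{ij}=p^{-\gamma_i}(e_{ij}-e_{i1})\in V_i$, and choose $s_i\ge0$ with all $f_{ij}\in B(0,-s_i)$. Then $V_i$ is $(0,L_i)$-isolated. For $j\ne j'$ we have $v(f_{ij}-f_{ij'})<0$ (distinct clusters), hence $v(f_{ij}-f_{ij'})<-L_i$ (isolation). Let $\varphi_i(x;y,\dots)$ be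
$$\exists z_1\in V_1\cdots\exists z_{i-1}\in V_{i-1}:\ \bigwedge_{l<i}v(x-z_1-\dots-z_l)\ge-L_l\ \wedge\ v(x-z_1-\dots-z_{i-1}-y)\ge-L_i,$$
with parameters $t_l,e_{l1},p^{\gamma_l},L_l$ for $l\le i$; it depends only on $i$. Put $x_\eta=\sum_if_{i\eta(i)}$.

Since $f_{l'\eta(l')}\in B(0,-s_{l'})\subseteq B(0,-L_l)$ for $l'>l$, we have $\sum_{l'>l}f_{l'\eta(l')}\in B(0,-L_l)$. So $\varphi_i(x_\eta;f_{i\eta(i)})$ holds, witnessed by $z_l=f_{l\eta(l)}$. Conversely let $z_1,\dots,z_{i-1}$ witness $\varphi_i(x_\eta;f_{ij})$. Then $x_\eta-z_1$ and $x_\eta-f_{1\eta(1)}$ are in $B(0,-L_1)$, so $v(z_1-f_{1\eta(1)})\ge-L_1$, and by isolation $z_1-f_{1\eta(1)}\in O$. Next, $x_\eta-z_1-z_2$ and $x_\eta-f_{1\eta(1)}-f_{2\eta(2)}$ are in $B(0,-L_2)\supseteq O$, and $z_1-f_{1\eta(1)}\in O$, so $v(z_2-f_{2\eta(2)})\ge-L_2$ and again $z_2-f_{2\eta(2)}\in O$; and so on. At the end $v(f_{ij}-f_{i\eta(i)})\ge-L_i$, which forces $j=\eta(i)$. This contradicts (C). $\square$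

**Corollary 4.2.** If $(C_t)$ is a definable family of finite subsets of $K$, then $\sup_t|C_t|<\infty$.

**Proof.** Take $L,k$ from Lemma 4.1. For $\gamma$ large, depending on $t$, all $v(x-y)$ with $x\ne y$ in $C_t$ are below $\gamma-L$. So $C_t$ is $(\gamma,L)$-isolated, its $\gamma$-clusters are points, and $|C_t|\le k$. $\square$

As a first use, the set $p^{\mathbb{Z}}=\{p^n:n\in\mathbb{Z}\}$ is not definable in $\mathcal{M}$: otherwise $C_n=\{x\in p^{\mathbb{Z}}:0\le v(x)\le n\}$, $n\ge0$, would be a definable family of finite sets with $|C_n|=n+1$. In particular $n\mapsto p^n$ is not a definable function on the value group, and we need a substitute.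

**The groups $A_m$.** For $m\ge1$ let $A_m=\{p^nu:n\in\mathbb{Z},\,u\in1+p^mO\}$, a subgroup of $K^\times$. With $N=p^{m-1}(p-1)$, the order of $(\mathbb{Z}/p^m)^\times$, it contains all $N$-th powers, and these form an open subgroup of finite index in $K^\times$. So $A_m$ is a finite union of cosets of that subgroup. Each coset is open and meets $O$ (multiply by $p^{N r}$), so it has a representative in $\mathbb{Z}$. Hence $A_m$ is definable in the field without parameters. For $d\in\mathbb{Z}$ and $a\in A_m$ with $v(a)=n$,
$$ad+p^maO=p^nd+p^{n+m}O. \tag{3}$$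
So the ball $z+p^nd+p^{n+m}O$ is definable uniformly in $n$, $z$ and $d\in\{0,\dots,p^m-1\}$.

**Why one digit is not enough.** We want to show that a definable closed nowhere dense set is finite. A sensible plan is to record, for $z\in U$, which next digits are possible: $Q_z(n)=\{d\in\mathbb{Z}/p:(z+p^nd+p^{n+1}O)\cap U\ne\emptyset\}$. By Proposition 3.2 this depends on $n$ periodically up to boundedly many exceptions. Try it on the Cantor set
$$U=\Bigl\{\sum_{i\ge0}a_ip^{2i}:0\le a_i<p\Bigr\},$$
which is closed, nowhere dense and without isolated points, hence a set we must exclude. For every $z\in U$, $Q_z(n)=\mathbb{Z}/p$ for even $n\ge0$ and $Q_z(n)=\{0\}$ otherwise. This is independent of $z$ and periodic with one exception, and no contradiction arises. Now use two digits. For even $n\ge0$, if $z$ has $n$-th digit $z_n$, the points of $U$ that agree with $z$ modulo $p^n$ are $z+p^n(a-z_n)$ modulo $p^{n+2}$ with $0\le a<p$, because both have digit $0$ in position $n+1$. So the possible $d\in\mathbb{Z}/p^2$ are $-z_n,\dots,p-1-z_n$. This set of $p$ consecutive classes modulo $p^2$ determines $z_n$. Points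 of $U$ with suitable digits therefore violate every periodicity bound, and Proposition 3.2 excludes $U$. The carry from one digit to the next is what the data modulo $p^2$ sees. In general it forces the digit sets to be subgroups.

**Lemma 4.3 (dichotomy).** Let $(U_s)_{s\in S}$ be a definable family of subsets of $K$. There are $c,h\in\mathbb{N}$ such that for all $s$, all $x\in U=U_s$ and all integers $n_0<\dots<n_{c+1}$ with $n_{i+1}-n_i>h+2$ there are $i\le c$ and $y\in U\cap B(x,n_0)$ with one of:

(a) every ball of level $n_{i+1}-2$ contained in $B(y,n_i+h)$ meets $U$;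

(b) $U\cap B(y,n_i+h)\subseteq B(y,n_{i+1}-2)$.

**Proof.**

**Step 1: the digit sets and the constants.** For $z\in U$ let
$$P_z(n)=\{d\in\mathbb{Z}/p^2:(z+p^nd+p^{n+2}O)\cap U\ne\emptyset\}.$$
It contains $0$ and depends only on $z$ modulo $p^{n+2}$. For example, if $U=O$ then $P_z(n)$ is $\{0\}$ for $n\le-2$, $p\mathbb{Z}/p^2$ for $n=-1$, and everything for $n\ge0$. By (3) with $m=2$, the sets $\{n:d\in P_z(n)\}$ form a definable family indexed by $s$, $z$ and $d\in\{0,\dots,p^2-1\}$. Let $q,c_1$ be as in Proposition 3.2 for it, and put $c=p^2c_1$, $h=2q+2$. Call $n$ a break of $z$ if $P_z(n)\ne P_z(n+q)$. Every $z\in U$ has at most $c$ breaks.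

**Step 2: find a point $y$ near which nothing breaks.** Put $y_0=x$. Given $y_i$ with $i\le c$, if some $z\in U\cap B(y_i,n_i)$ has a break in $[n_i,n_{i+1}-q-2)$, let $y_{i+1}$ be such a $z$. Whether $z$ has a break at a given place $n$ of that interval depends only on $z$ modulo $p^{n+q+2}$, hence only on $z$ modulo $p^{n_{i+1}}$, and all later $y_j$ lie in $B(y_{i+1},n_{i+1})$. So $y_{i+1}$ has breaks in each of the disjoint intervals with index $0,\dots,i$. The process cannot reach $y_{c+1}$, which would have $c+1$ breaks. So for some $i\le c$, with $y=y_i\in U\cap B(x,n_0)$, no $z\in U\cap B(y,n_i)$ has a break in $[n_i,n_{i+1}-q-2)$. Fix this $i$ and put $n'=n_i+q+2$, $n''=n_{i+1}-2$, $J=[n',n'')$.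

**Step 3: all points near $y$ have the same digit sets.** Let $z\in U\cap B(y,n')$. For $n\in[n_i,n_i+q)$ we have $n+2\le n'$, so $P_z(n)=P_y(n)$. Neither $z$ nor $y$ has a break in $[n_i,n''-q)$, so both $P_z$ and $P_y$ are $q$-periodic on $[n_i,n'')$, and $P_z=P_y$ on $[n_i,n'')$.

**Step 4: the digit sets are subgroups.** Write $R(n)=P_y(n)$ for $n\in J$. If $d\in R(n)$, pick $z\in U\cap(y+p^nd+p^{n+2}O)\subseteq U\cap B(y,n')$. Then $z+p^nd'+p^{n+2}O=y+p^n(d+d')+p^{n+2}O$, so $P_z(n)=R(n)-d$, and by Step 3 $R(n)=R(n)-d$. So $R(n)$ contains $0$ and is closed under subtraction. Hence it is a subgroup of $\mathbb{Z}/p^2$: either $R(n)\subseteq p\mathbb{Z}/p^2$, or $R(n)=\mathbb{Z}/p^2$, in which case we say "full".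

If $n,n+1\in J$ and $R(n)$ is full, then all balls $y+p^{n+1}e+p^{n+2}O$ meet $U$ (take $d=pe$). So $R(n+1)$ maps onto $\mathbb{Z}/p$ and is full. Consequently there is $m\in[n',n'']$ with $R(n)\subseteq p\mathbb{Z}/p^2$ for $n'\le n<m$ and $R(n)$ full for $m\le n<n''$.

**Step 5: the case $m<n''$ gives (a).** First, $m<n'+q=n_i+h$. Otherwise $m-q\in J$ and $m-q<n''-q=n_{i+1}-q-2$, so $y$ has no break at $m-q$, and $R(m-q)=R(m)$ is full although $m-q<m$, a contradiction. For every $z\in U\cap B(y,n')$ and $m\le n<n''$, $P_z(n)=R(n)$ is full, so all subballs of $B(z,n)$ of level $n+1$ meet $U$. Start with $B(y,m)$, which contains $y \in U$, and increase $n$: if every subball of $B(y,m)$ of level $n$ contains some $z\in U$, then every subball of level $n+1$ meets $U$. So all subballs of level $n''$ of $B(y,m)\supseteq B(y,n_i+h)$ meet $U$, which is (a).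

**Step 6: the case $m=n''$ gives (b).** For $n\in J$, a point of $U\cap B(y,n)$ lies in $y+p^nd+p^{n+2}O$ with $d\in R(n)\subseteq p\mathbb{Z}/p^2$, so $U\cap B(y,n)\subseteq B(y,n+1)$. Going through $J$, $U\cap B(y,n')\subseteq B(y,n'')$. Since $n_i+h\ge n'$, (b) follows. $\square$

## 5. Closed nowhere dense sets, and unions of balls of one level

**Proposition 5.1.** Every definable closed nowhere dense $C\subseteq K$ is finite.

**Proof.**

**Step 1: remove isolated points.** For $n\in\mathbb{N}$ let $C_n=\{x\in C\cap B(0,-n):C\cap B(x,n)=\{x\}\}$. It has at most one point in each of the $p^{2n}$ balls of level $n$ in $B(0,-n)$, so it is finite. By Corollary 4.2 the sizes $|C_n|$ are bounded. The $C_n$ increase to the set of isolated points of $C$, which is therefore finite. Removing these points leaves a definable closed nowhere dense set $C'$. A point isolated in $C'$ would be isolated in $C$, since only finitely many points were removed. So $C'$ has no isolated points.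

**Step 2: $C'$ is empty.** Suppose $x\in C'$. Apply Lemma 4.3 to $U=C'$, with $n_0$ arbitrary and $n_{i+1}$ chosen after $n_i$ as follows. There are finitely many balls of level $n_i+h$ in $B(x,n_0)$. Each contains a ball disjoint from $C'$, and each that meets $C'$ contains two distinct points of $C'$. So if $n_{i+1}$ is large enough, then for every $y\in C'\cap B(x,n_0)$ some ball of level $n_{i+1}-2$ in $B(y,n_i+h)$ misses $C'$, so (a) fails, and $C'\cap B(y,n_i+h)$ contains two points with difference of valuation less than $n_{i+1}-2$, so (b) fails. This contradicts Lemma 4.3. $\square$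

The next statement counts. Its only hypothesis on the shape of $U_s$ is that it is thick at level $\gamma_s$ and thin at a level a bounded distance above.

**Proposition 5.2.** Let $(U_s)_{s\in S}$ be a definable family, $s\mapsto\gamma_s\in\mathbb{Z}$ definable, $g\ge1$. Suppose each $U_s$ is a union of balls of level $\gamma_s$ and contains no ball of level $\gamma_s-g$. Then there is $k$ such that each $U_s$ consists of at most $k$ balls of level $\gamma_s$.

**Proof.**

**Step 1: constants.** Take $c,h$ from Lemma 4.3 for $(U_s)$. Take $d$ from (NIP) for the formula "$y+bx\in U_s$" with parameters $(y,b,s)$. Take $L,k_0$ from Lemma 4.1 for the family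
$$V_{s,m,m'}=\{y\in U_s:U_s\cap B(y,m)\subseteq B(y,m')\},\qquad m\le m'.$$
Define $\ell_{c+1}=0$ and
$$\ell_i=(d+1)(\ell_{i+1}+g+2)+\ell_{i+1}+h+L+3\qquad(i=c,\dots,0).$$
Fix $s$, write $U=U_s$, $\gamma=\gamma_s$, $n_i=\gamma-\ell_i$, and let $x\in U$. Since $n_{i+1}-n_i=\ell_i-\ell_{i+1}>h+2$, Lemma 4.3 gives $i\le c$ and $y\in U\cap B(x,n_0)$ with (a) or (b).

**Step 2: (a) is impossible, because it would shatter $d+1$ parameters.** Put $N=n_i+h$, $X=\{z\in O:y+p^Nz\in U\}$, $\lambda=\gamma-N=\ell_i-h$ and $e=\ell_{i+1}+g+2$; so $\lambda\ge(d+1)e$. The set $X$ is a union of balls of level $\lambda$. By (a), every ball of level $n_{i+1}-2-N=\lambda-\ell_{i+1}-2$ in $O$ meets $X$, and no ball of level $\lambda-g$ is contained in $X$. A ball in $O$ of level $\lambda-e$ contains balls of both these levels, so it meets both $X$ and $O\setminus X$.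

For $0\le r\le d$ let $X_r=\{z\in O:p^{er}z\in X\}$. It is a union of balls of level $\lambda-er$. Every ball of $O$ of level $\lambda-e(r+1)\ge0$ meets $X_r$ and its complement, since its image under multiplication by $p^{er}$ is a ball of level $\lambda-e$ in $O$. Given $I\subseteq\{0,\dots,d\}$, start with a ball of level $\lambda-e(d+1)$ in $O$. For $r=d,d-1,\dots,0$ the current ball has level $\lambda-e(r+1)$; pass to a subball of level $\lambda-er$ that is contained in $X_r$ if $r\in I$ and disjoint from $X_r$ if $r\notin I$. A point $z$ of the last ball satisfies $y+p^{N+er}z\in U\iff r\in I$. So the $d+1$ parameters $(y,p^{N+er},s)$, $0\le r\le d$, are shattered, contradicting the choice of $d$.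

**Step 3: (b) bounds the number of balls.** Now $y\in V:=V_{s,m,m'}$ with $m=n_i+h$, $m'=n_{i+1}-2$, and $m'-m=\ell_i-\ell_{i+1}-h-2\ge L$. The set $V$ is $(m',L)$-isolated: if $x',y'\in V$ and $v(x'-y')\ge m'-L$, then $v(x'-y')\ge m$, so $y'\in U\cap B(x',m)\subseteq B(x',m')$. So $V$ has at most $k_0$ $m'$-clusters, and it is covered by $k_0$ balls of level $n_0\le m'$. Since $v(x-y)\ge n_0$, $x$ lies in one of these balls. There is only one set $V$ for each $i\le c$, and $x\in U$ was arbitrary. So $U$ is covered by $(c+1)k_0$ balls of level $n_0=\gamma-\ell_0$, that is, $U$ consists of at most $k=(c+1)k_0p^{\ell_0}$ balls of level $\gamma$. $\square$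

## 6. Increasing unions of compact sets, dimension, and the open core

The class of $\mathcal{M}^\circ$-definable sets is closed under complements, and complements are hard to control. Projections of compact sets, on the other hand, are harmless. So we work with a class that is closed under projections by design, and prove closure under complements.

**Definition 6.1.** A set $A\subseteq K^n$ is $D_\Sigma$ if $A=\bigcup_{r\in\mathbb{N}}A_r$ with $(A_r)_{r\in\mathbb{N}}$ a definable increasing family of compact sets.

For example $O\setminus\{0\}$ is $D_\Sigma$ with $A_r=\{x\in O:v(x)\le r\}$. Definable closed sets are $D_\Sigma$: intersect with $B(0,-r)^n$. Definable open sets are $D_\Sigma$: take $A_r=\{x\in B(0,-r)^n:x+(p^rO)^n\subseteq A\}$, which is a finite union of products of balls of level $r$. The class is closed under finite unions and intersections ($A_r\cup B_r$, $A_r\cap B_r$), products, coordinate permutations, coordinate projections (continuous images of compact sets are compact) and fibers $A_x=\{y:(x,y)\in A\}$. A box is a product of balls. We recall the Kuratowski–Ulam theorem: if a subset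 of $K^m\times K^l$ is meager, then its fiber over $x$ is meager for all $x$ outside a meager set.

**Lemma 6.2.** (i) If $A\subseteq K$ is $D_\Sigma$, then $A\setminus\operatorname{int}A$ and $\operatorname{bd}A$ are finite. In particular $A$ is finite or has interior. (ii) If $A\subseteq K^{m+1}$ is $D_\Sigma$, there is $N$ such that each finite fiber $A_x$, $x\in K^m$, has at most $N$ elements.

**Proof.** (i) $A_r\setminus\operatorname{int}A\subseteq A_r\setminus\operatorname{int}A_r$, and the latter is closed, nowhere dense and definable, so finite by Proposition 5.1. The sets $A_r\setminus\operatorname{int}A$ increase with $r$ and have bounded size by Corollary 4.2, so their union $A\setminus\operatorname{int}A$ is finite. Hence $\operatorname{cl}A=\operatorname{cl}(\operatorname{int}A)\cup(A\setminus\operatorname{int}A)$ and $\operatorname{bd}A\subseteq\operatorname{bd}(\operatorname{int}A)\cup(A\setminus\operatorname{int}A)$. Here $\operatorname{bd}(\operatorname{int}A)$ is finite by Proposition 5.1, being the boundary of a definable open set. (ii) The fibers $A_x$ with empty interior form a definable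 family; they are finite by (i), so Corollary 4.2 bounds their size. Finite fibers have empty interior. $\square$

**Lemma 6.3.** If $A\subseteq K^{m+1}$ is $D_\Sigma$, then so is $\{x\in K^m:\operatorname{int}A_x\ne\emptyset\}$. If $A\subseteq K^{m+l}$ is $D_\Sigma$, then so is $\{x\in K^m:|A_x|\ge k\}$.

**Proof.** If $A_x$ contains a ball, then by Baire some $(A_s)_x$ contains a ball, and, increasing $s$, $(A_s)_x\supseteq B(b,s)$ for some $b\in B(0,-s)$. So the first set is the union of the projections to $K^m$ of the sets $E_s=\{(x,b):b\in B(0,-s),\ \{x\}\times B(b,s)\subseteq A_s\}$. The set $E_s$ is closed, as the intersection over $u\in p^sO$ of the closed conditions $(x,b+u)\in A_s$, and it is bounded, so it is compact. Moreover $E_s\subseteq E_{s+1}$, and the family is definable. The second set is the projection of the set of $(x,y_1,\dots,y_k)$ with all $(x,y_i)\in A$ and the $y_i$ distinct. This is an intersection of $D_\Sigma$ sets with a definable open set. $\square$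

**Lemma 6.4.** A $D_\Sigma$ set $A\subseteq K^n$ has interior or is nowhere dense.

**Proof.** By induction on $n$. For $n=0$ this is trivial ($K^0$ is a point), and for $n=1$ it is Lemma 6.2(i). Let $m\ge1$ and let $A\subseteq K^{m+1}$ have empty interior. Then $A$ is a countable union of compact sets without interior, so it is meager. Let $B=\{x\in K^m:\operatorname{int}A_x\ne\emptyset\}$. For $x\in B$ the fiber $A_x$ is not meager (Baire), so $B$ is meager by Kuratowski–Ulam and has empty interior. It is $D_\Sigma$, so it is nowhere dense by induction.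

Suppose $A$ is dense in some nonempty open set. Then it is dense in some $V\times W$ with $V\subseteq K^m$ a box, $W$ a ball, $V\cap B=\emptyset$. For $x\in V$, $A_x$ has empty interior, so it is finite, and Lemma 6.2 gives $N$ with $|A_x|\le N$ for $x\in V$. Choose disjoint balls $W_0,\dots,W_N\subseteq W$. The projections $P_i$ of $A\cap(V\times W_i)$ to $V$ are $D_\Sigma$ and dense in $V$. For each box $V'\subseteq V$ the set $P_i\cap V'$ is $D_\Sigma$ and not nowhere dense, so it has interior by induction. Thus $\operatorname{int}P_i$ is dense in $V$. A point $x$ of $\bigcap_i\operatorname{int}P_i \cap V$ has $|A_x|\ge N+1$, a contradiction. $\square$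

**Definition 6.5.** $\dim A$ is the largest $d$ such that some projection of $A$ to $d$ coordinates has interior; $\dim\emptyset=-\infty$, and nonempty sets have dimension at least $0$.

For a $D_\Sigma$ set, $\dim\operatorname{cl}A=\dim A$: for a projection $\pi$ we have $\pi(\operatorname{cl}A)\subseteq\operatorname{cl}\pi(A)$, so if $\pi(\operatorname{cl}A)$ has interior, $\pi(A)$ is dense in a nonempty open set, and by Lemma 6.4 it has interior.

**Lemma 6.6.** If $A\subseteq K^n$ is nonempty and $D_\Sigma$, $C=\operatorname{cl}A$, $Z=C\setminus A$, then $\dim\operatorname{cl}Z<\dim A$.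

**Proof.** Let $d=\dim A=\dim C$ and suppose $\dim\operatorname{cl}Z\ge d$. Since $\operatorname{cl}Z\subseteq C$, equality holds. We do not know yet that $Z$ is $D_\Sigma$, so we use only its closure and its density properties.

**Step 1: $\pi(Z)$ is dense in a box.** After permuting coordinates, $\pi(\operatorname{cl}Z)$ has interior, where $\pi:K^n\to K^d$ is the projection to the first $d$ coordinates. It is the union of the compact sets $\pi(\operatorname{cl}(Z)\cap B(0,-s)^n)$, so by Baire one of these contains a box $V_0$. As $B(0,-s)^n$ is clopen, $\operatorname{cl}(Z)\cap B(0,-s)^n=\operatorname{cl}(Z\cap B(0,-s)^n)$. So every point of $V_0$ is a limit of points of $\pi(Z)$, and $\pi(Z)$ is dense in $V_0$.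

**Step 2: over a smaller box the fibers of $C$ are finite of bounded size.** For $d<j\le n$ let $C^j\subseteq K^{d+1}$ be the projection of $C$ to the coordinates $1,\dots,d,j$, and let $G_j=\{x\in K^d:C^j_x\text{ infinite}\}$. By Lemma 6.2(i), $G_j=\{x:\operatorname{int}C^j_x\ne\emptyset\}$, which is $D_\Sigma$ by Lemma 6.3. If $G_j$ had interior, $C^j$ would be nonmeager by Kuratowski–Ulam. Being a countable union of compact sets, it would then have interior, contradicting $\dim C=d$. So $G_j$ is nowhere dense by Lemma 6.4, and there is a box $V_1\subseteq V_0$ disjoint from all $G_j$. For $x\in V_1$ the set $C_x\subseteq\prod_jC^j_x$ is finite, of bounded size by Lemma 6.2(ii) applied to the $C^j$.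

**Step 3: the fibers have constant size.** The sets $\{x\in V_1:|C_x|\ge e\}$ are $D_\Sigma$ by Lemma 6.3; for $e=0$ the set is $V_1$, and for large $e$ it is empty. Let $k$ be the largest $e\ge0$ for which it is not nowhere dense. By Lemma 6.4 the set for $k$ has interior, and the set for $k+1$ is nowhere dense. So there is a box $V_2\subseteq V_1$ with $|C_x|=k$ for all $x\in V_2$.

**Step 4: separate the sheets.** $V_2$ is the union, over the countably many $k$-tuples of pairwise disjoint boxes $W_1,\dots,W_k$ of $K^{n-d}$, of the $D_\Sigma$ sets $\{x\in V_2:C_x\cap W_i\ne\emptyset\text{ for all }i\}$. By Baire one of them is not nowhere dense, and by Lemma 6.4 it contains a box $V_3$. For $x\in V_3$, $C_x$ has exactly one point in each $W_i$ and no others. So over $V_3$, $C$ is the disjoint union of the sets $C\cap(V_3\times W_i)$, each the graph of a function $f_i:V_3\to W_i$.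

**Step 5: $A$ fills $C$ over a box.** The set $A$ is dense in $C$ and $V_3\times W_i$ is open, so $A\cap(V_3\times W_i)$ is dense in $C\cap(V_3\times W_i)$. Its projection to $V_3$ is $D_\Sigma$ and dense in $V_3$, hence has dense interior in $V_3$, by Lemma 6.4 applied to its intersection with each box. Therefore there is a box $V_4\subseteq V_3$ contained in all these projections. If $x\in V_4$, then $(x,f_i(x))\in A$ for all $i$, so $A=C$ over $V_4$ and $Z\cap\pi^{-1}(V_4)=\emptyset$. This contradicts the density of $\pi(Z)$ in $V_0$. $\square$

**Proposition 6.7.** Every $D_\Sigma$ set is a finite Boolean combination of definable closed sets; hence the complement of a $D_\Sigma$ set is $D_\Sigma$. Consequently every $\mathcal{M}^\circ$-definable set is $D_\Sigma$ and a finite Boolean combination of $\mathcal{M}$-definable open sets, and every $\mathcal{M}^\circ$-definable subset of $K$ has finite boundary.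

**Proof.** Induct on $\dim A$; the empty set is clear. With $C,Z$ as in Lemma 6.6, $C\setminus\operatorname{cl}Z\subseteq A$ and so
$$A=(C\setminus\operatorname{cl}Z)\cup(A\cap\operatorname{cl}Z).$$
The set $A\cap\operatorname{cl}Z$ is $D_\Sigma$ of dimension at most $\dim\operatorname{cl}Z<\dim A$, so the induction hypothesis applies to it. Boolean combinations of definable closed sets are finite unions of sets of the form (closed $\cap$ open), so they are $D_\Sigma$, and so are their complements. Thus the class of $D_\Sigma$ sets contains the definable open sets and the diagonals and is closed under Boolean operations, products, coordinate permutations, projections and fibers. Hence it contains all $\mathcal{M}^\circ$-definable sets. The last claim is Lemma 6.2(i). $\square$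

## 7. Mixed balls and bounded width

For $X\subseteq K$ call a ball $X$-homogeneous if it is contained in $X$ or disjoint from $X$, and mixed otherwise. A ball containing a mixed ball is mixed. For $X=\{x\ne0:v(x)\text{ even}\}$ the mixed balls are exactly the $B(0,n)$: there is one on each level.

Finite boundary alone does not bound the number of mixed balls on a level. Let $X$ be the set of $x\in O\setminus\{0\}$ whose $p$-adic digit in position $2v(x)+1$ is $0$. Off $0$, membership is decided by $x$ modulo $p^{2v(x)+2}$, so $\operatorname{bd}X\subseteq\{0\}$; and $p^n\in X$ for $n\ge0$, so $\operatorname{bd}X=\{0\}$. Each of the $(p-1)p^n$ balls of level $2n+1$ in the sphere $v(x)=n$ is mixed, because digit $2n+1$ is free in it. So something more must enter, and it is Proposition 5.2.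

**Proposition 7.1.** Let $(X_t)_{t\in T}$ be a definable family of subsets of $K$, each with finite boundary. There is $k\ge1$ such that for all $t$ and $n$ there are at most $k$ mixed balls of level $n$ for $X_t$.

**Proof.**

**Step 1: few homogeneous balls have a mixed parent.** For $\gamma\in\mathbb{Z}$ let $U_{t,\gamma}=\{x:B(x,\gamma)\subseteq X_t,\ B(x,\gamma-1)\not\subseteq X_t\}$. It is a union of balls of level $\gamma$ and contains no ball of level $\gamma-1$. Proposition 5.2 with $g=1$, for this family and for the analogous family of the complements, gives $k_1$ such that for all $t,\gamma$ at most $2k_1$ balls of level $\gamma$ are homogeneous while the ball of level $\gamma-1$ around them is mixed.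

**Step 2: every ball contains a homogeneous ball of bounded relative level.** Suppose $B$ is a ball of level $n$ all of whose subballs of level $n+g$ are mixed. Every $x\in B\setminus\operatorname{bd}X_t$ lies in a homogeneous ball. For the least $\gamma$ with $B(x,\gamma)$ homogeneous we have $\gamma>n+g$, and $B(x,\gamma-1)$ is mixed. Take Haar measure, with balls of level $\gamma$ having measure $p^{-\gamma}$. The finite set $\operatorname{bd}X_t$ is null, so
$$p^{-n}\le\sum_{\gamma>n+g}2k_1p^{-\gamma}=\frac{2k_1p^{-n-g}}{p-1}.$$
Fix $g\ge1$ with $p^g>2k_1/(p-1)$. Then this is impossible, so for all $n$ and $t$ every ball of level $n$ contains a homogeneous ball of level $n+g$.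

**Step 3: count.** By Step 2 a ball of level $n-g$ contains a homogeneous ball of level $n$, so the union of the mixed balls of level $n$ contains no ball of level $n-g$. Proposition 5.2, for this family indexed by $(t,n)$ with $\gamma_{(t,n)}=n$, gives the claim. $\square$

## 8. Finitely many centers and finitely many field formulas

**Proposition 8.1.** Let $(X_t)_{t\in T}$ be as in Proposition 7.1. There are finitely many parameter-free field formulas $\psi_1(x,s),\dots,\psi_e(x,s)$ such that for every $t$ there are $i$ and $s$ with $X_t=\psi_i(K,s)$.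

**Proof.** Let $k$ be as in Proposition 7.1. In Steps 1 to 3 we find boundedly many centers such that $X_t$ is constant on small balls relative to the distance to the centers. In Steps 4 and 5 we write the formulas.

**Step 1: along a center, few levels carry deep mixed balls.** For $c\in K$, $n_0\in\mathbb{Z}\cup\{-\infty\}$, $\ell\in\mathbb{N}$ let
$$S_{t,c,n_0,\ell}=\{n\in\mathbb{Z}:n\ge n_0,\ \exists x,y:\ v(x-c)=n,\ y\in B(x,n+1),\ B(y,n+1+\ell)\text{ is mixed for }X_t\}.$$
This is a definable family (code $n_0$ by an integer with a flag telling whether $n_0=-\infty$). Let $q,c_0$ be as in Proposition 3.2 for this whole family, with all $\ell$ included, and only then fix $\ell=kq$. Then $|S_{t,c,n_0,\ell}|\le kc_0$.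

Indeed, suppose $n,n+q,\dots,n+kq$ were all in it, and put $N=n+kq+1$. For $0\le j\le k$ the sphere $v(x-c)=n+jq$ contains a ball of level $n+jq+1\le N$ that contains a mixed ball of level $n+jq+1+\ell\ge N$. So the sphere contains a mixed ball of level $N$. That gives $k+1$ disjoint mixed balls of level $N$, a contradiction. So each maximal run $a,a+q,a+2q,\dots$ in $S=S_{t,c,n_0,\ell}$ has at most $k$ elements, and its last element $b$ satisfies $b\in S$, $b+q\notin S$. Hence there are at most $c_0$ runs.

**Step 2: boundedly many centers.** We claim that for $0\le j\le k$ there is $N_j$ such that for all $t$ and every $B$ that is a ball or $K$: if for each $n$ at most $j$ mixed balls of level $n$ are contained in $B$, then there is a nonempty $F\subseteq B$, $|F|\le N_j$, such that $B(x,n-\ell)\cap F\ne\emptyset$ for every mixed ball $B(x,n)\subseteq B$.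

For $j=0$ take any point of $B$, so $N_0=1$. Let $j\ge1$, and assume that $B$ contains mixed balls (otherwise take any point). Let $n_0$ be the level of $B$, with $n_0=-\infty$ if $B=K$. First we find $c\in B$ such that
$$\text{if }B\text{ contains a mixed ball of level }n,\text{ then }B(c,n)\text{ is mixed.} \tag{4}$$
If the levels of mixed balls in $B$ are bounded above, take $c$ in one of maximal level. Then $B(c,n)$ contains that mixed ball for every $n$ in question. Otherwise let $n_1=n_0$ if $B$ is a ball and $n_1=0$ if $B=K$. For $n\ge n_1$ the set of mixed balls of level $n$ in $B$ is finite, and it is nonempty because balls containing mixed balls are mixed. These sets form an inverse system under inclusion of balls, so there is a nested sequence of mixed balls of all levels $n\ge n_1$. Let $c$ be its common point. For $n<n_1$ (possible only if $B=K$) the ball $B(c,n)\supseteq B(c,n_1)$ is mixed too.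

For $r\in S_{t,c,n_0,\ell}$ let $B'$ be any of the $p-1$ balls of level $r+1$ in the sphere $v(x-c)=r$; these lie in $B$ because $r\ge n_0$. For each $n$, $B'$ contains at most $j-1$ mixed balls of level $n$: if it contains one, then $n\ge r+1$, and by (4) $B(c,n)\subseteq B$ is another mixed ball of level $n$, disjoint from $B'$. Choose $F_{B'}\subseteq B'$ by induction and let $F=\{c\}\cup\bigcup F_{B'}$. Then $|F|\le N_j:=1+kc_0(p-1)N_{j-1}$.

Let $B(x,n)\subseteq B$ be mixed. If $c\in B(x,n-\ell)$ we are done. Otherwise $r:=v(x-c)<n-\ell$, and $r\ge n_0$ as $x,c\in B$. The ball $B'=B(x,r+1)$ contains $B(x,r+1+\ell)\supseteq B(x,n)$, which is therefore mixed. So $r\in S_{t,c,n_0,\ell}$, and $B(x,n)\subseteq B'$. By the choice of $F_{B'}$, $B(x,n-\ell)$ meets $F_{B'}$. This proves the claim.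

**Step 3: local constancy.** Apply the claim with $B=K$, $j=k$: for each $t$ there is $F_t\subseteq K$ with $1\le|F_t|\le N:=N_k$ such that, with $v(x-F_t)=\max_{c\in F_t}v(x-c)$ and $m=\ell+1$,
$$\text{for all }x\notin F_t:\quad B(x,v(x-F_t)+m)\text{ is homogeneous for }X_t. \tag{5}$$
If it were mixed, then $B(x,v(x-F_t)+1)$ would meet $F_t$, which contradicts the maximum.

**Step 4: membership depends on a valuation and a coset.** Let $\Lambda=\{\lambda\in\mathbb{Z}:1\le\lambda<p^m,\ p\nmid\lambda\}$, and for $c\in K$, $\lambda\in\Lambda$ let
$$S'_{t,c,\lambda}=\{n\in\mathbb{Z}:c+\lambda a\in X_t\text{ for all }a\in A_m\text{ with }v(a)=n\}.$$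
By Proposition 3.2 there are $q',c'$ with at most $c'$ integers $n$ such that $1_{S'}(n)\ne1_{S'}(n+q')$, for all $t,c,\lambda$. In each residue class modulo $q'$ the indicator of $S'_{t,c,\lambda}$ changes at most $c'$ times. So each $S'_{t,c,\lambda}$ is a union of at most $M:=q'(c'+1)$ sets $\{n\equiv i\ (\mathrm{mod}\ q'):\alpha\le n\le\beta\}$ with $0\le i<q'$ and $\alpha,\beta\in\mathbb{Z}\cup\{\pm\infty\}$.

Let $x\notin F_t$ and let $c\in F_t$ be such that $v(x-c)=v(x-F_t)=:n$. There is exactly one $\lambda\in\Lambda$ with $x-c\in\lambda A_m$; write $x-c=\lambda a$, so $v(a)=n$. Then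
$$\{c+\lambda a':a'\in A_m,\ v(a')=n\}=c+\lambda p^n+p^{n+m}O=B(x,n+m)$$
is homogeneous by (5), so
$$x\in X_t\iff v(x-c)\in S'_{t,c,\lambda}. \tag{6}$$

**Step 5: the formulas.** A type $\tau$ consists of a subset $E\subseteq\{1,\dots,N\}$ and, for each $(\nu,\lambda,\mu)\in\{1,\dots,N\}\times\Lambda\times\{1,\dots,M\}$, either the symbol "unused" or a residue $0\le i<q'$ together with two bits saying whether the lower and the upper bound are present. There are finitely many types. For $s=(c_\nu,\alpha_{\nu\lambda\mu},\beta_{\nu\lambda\mu})$ let $\theta^\tau_{\nu\lambda\mu}(z,s)$ be false if $(\nu,\lambda,\mu)$ is unused, and otherwise the conjunction of $\exists u\,(u\ne0\wedge v(z)=v(p^iu^{q'}))$, which says $v(z)\equiv i$ modulo $q'$, and those of $v(\alpha_{\nu\lambda\mu})\le v(z)$, $v(z)\le v(\beta_{\nu\lambda\mu})$ that are present. Let $\psi_\tau(x,s)$ be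
$$\bigvee_{\nu\in E}x=c_\nu\ \vee\ \Bigl(\bigwedge_\nu x\ne c_\nu\wedge\bigvee_\nu\bigl(\bigwedge_{\nu'}v(x-c_\nu)\ge v(x-c_{\nu'})\wedge\bigvee_{\lambda\in\Lambda}(x-c_\nu\in\lambda A_m\wedge\bigvee_\mu\theta^\tau_{\nu\lambda\mu}(x-c_\nu,s))\bigr)\Bigr).$$
These are field formulas without parameters. Given $t$, enumerate $F_t=\{c_1,\dots,c_N\}$ with repetitions, let $E=\{\nu:c_\nu\in X_t\}$, and let the remaining data describe the sets $S'_{t,c_\nu,\lambda}$, with finite endpoints coded as valuations of elements of $K^\times$. Since (6) holds for every $c\in F_t$ with $v(x-c)$ maximal, it does not matter which nearest center is used, and $X_t=\psi_\tau(K,s)$. $\square$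

## 9. Proofs of Theorems A and B

**Proof of Theorem A.** Let $\varphi(x,u)$ be a formula of the language of $\mathcal{M}^\circ$, $x$ a single variable. The sets $\varphi(\mathcal{M}^\circ,u)\subseteq K$ form an $\mathcal{M}$-definable family, and each has finite boundary by Proposition 6.7. By Proposition 8.1 there are field formulas $\psi_1,\dots,\psi_e$ with
$$\mathcal{M}^\circ\models\forall u\bigvee_{i\le e}\exists s\,\forall x\,(\varphi(x,u)\leftrightarrow\psi_i(x,s)). \tag{7}$$
Here field formulas are read via the definition of $+,\cdot$ in $\mathcal{M}^\circ$, which uses the predicates for the complements of their graphs. The sentence (7) holds in every $\mathcal{N}'\equiv\mathcal{M}^\circ$. So every subset of $K'$ definable with parameters in $\mathcal{N}'$ is definable with parameters in $(K';+,\cdot)$. Hence $\mathcal{M}^\circ$ is P-minimal. $\blacksquare$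

**Proof of Theorem B.**

**Parts (1) and (2).** Part (1) is Proposition 6.7; the converse inclusion is trivial. Part (2) is Proposition 3.2.

**Part (3).** The first sentence is Proposition 8.1. A definable open or closed subset of $K$ has a boundary that is closed, nowhere dense and definable, so finite by Proposition 5.1, and Proposition 8.1 applies over an arbitrary definable index set. Given a parameter-free formula $\omega(x,t)$ of the language of $\mathcal{M}$, apply this to $T=\{t:\omega(\mathcal{M},t)\text{ is open}\}$ (or closed). The resulting sentence $\forall t\in T\bigvee_i\exists s\forall x(\omega(x,t)\leftrightarrow\psi_i(x,s))$ transfers to $\mathcal{N}\equiv\mathcal{M}$.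

**Part (4), P-minimality.** Let $\mathcal{N}\equiv\mathcal{M}$ and let $\theta(x,u)$ be a formula of the language of $\mathcal{N}^\circ$ using predicates for open sets $\omega_1(\cdot,b),\dots,\omega_r(\cdot,b)$, where the $\omega_i$ are parameter-free formulas of the language of $\mathcal{M}$. In $\mathcal{M}$ let $T=\{t:\text{all }\omega_i(\cdot,t)\text{ define open sets}\}$. For $t\in T$ let $X_{t,u}\subseteq K$ be defined by $\theta(x,u)$ with the predicates interpreted by $\omega_i(\cdot,t)$. Each $X_{t,u}$ is $\mathcal{M}^\circ$-definable, so it has finite boundary, and $(X_{t,u})$ is an $\mathcal{M}$-definable family. By Proposition 8.1 it is uniformly semialgebraic. This is expressed by a sentence, which holds in $\mathcal{N}$; taking $t=b$ gives $\mathcal{N}^\circ\models\forall u\bigvee_i\exists s\forall x(\theta(x,u)\leftrightarrow\psi_i(x,s))$. P-minimality follows as in the proof of Theorem A.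

**Part (4), dp-minimality.** More generally, let $\mathcal{P}$ be P-minimal, with field elementarily equivalent to $\mathbb{Q}_p$, and let $\mathcal{P}'\succ\mathcal{P}$ be sufficiently saturated, with field $K'$. For a formula $\varphi(x;y)$, $x$ a single variable, P-minimality says that in every elementary extension each instance $\varphi(x;b)$ is equivalent to an instance $\psi(x;s)$ of a field formula. By compactness finitely many $\psi$ suffice for all $b$. Suppose there were an ict-pattern of depth $2$ in $\mathcal{P}'$. In each of its two rows pass to an infinite subset on which the same $\psi$ is used. This gives an ict-pattern of depth $2$ in the field $K'\equiv\mathbb{Q}_p$. That contradicts the theorem that $\mathrm{Th}(\mathbb{Q}_p)$ is dp-minimal (A. Dolich, J. Goodrick, D. Lippel, *Dp-minimality: basic facts and examples*, Notre Dame J. Formal Logic 52 (2011)). So $\mathcal{P}$ is dp-minimal. Apply this to $\mathcal{P}=\mathcal{N}^\circ$.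

**Part (5).** If $\mathcal{M}$ is P-minimal, it is dp-minimal by the previous paragraph. Dp-minimal structures are strongly dependent. If $\mathcal{M}$ is strongly dependent and interdefinable with $\mathcal{M}^\circ$, then each $\mathcal{M}$-definable family of subsets of $K$ is $\mathcal{M}^\circ$-definable, so its members have finite boundary by Proposition 6.7, and it is uniformly semialgebraic by Proposition 8.1. This transfers to all $\mathcal{N}'\equiv\mathcal{M}$ as in the proof of Theorem A, so $\mathcal{M}$ is P-minimal. $\blacksquare$

The proof of Theorem A used, besides what was proved here, compactness and saturation, the Baire category theorem, the Kuratowski–Ulam theorem, Birkhoff's recurrence theorem, Haar measure, and the definability of $\mathbb{Z}_p$ in $\mathbb{Q}_p$. The dp-minimality of $\mathrm{Th}(\mathbb{Q}_p)$ entered only in the dp-minimality assertions of Theorem B(4) and (5).
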